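# A spider coloring, and forests that are not rainbow-common

## 1. A coloring of $K_n$ in which colors remember vertex types

Fix integers $m\ge 1$ and $R\ge m$, and take $2R$ colors $A_1,\dots,A_R,B_1,\dots,B_R$. Color the edges of $K_n$ at random in two rounds.

In the first round every vertex independently receives a *type*: it is "special" with probability $q=\frac1{2m+1}$, and "main of type $i$" with probability $(1-q)/R$ for each $i\in\{1,\dots,R\}$. In the second round every edge independently receives a color:

* an edge between a special vertex and a main vertex of type $i$ gets color $A_i$;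
* an edge between a main vertex of type $i$ and a main vertex of type $j$ gets $B_i$ or $B_j$, each with probability $\frac12$ (so it gets $B_i$ if $i=j$);
* an edge between two special vertices gets $A_1$.

The purpose of this coloring is to contain many rainbow spiders. Let $T_m$ be the tree with vertices $c,y_1,\dots,y_m,z_1,\dots,z_m$ and edges $cy_k,\ y_kz_k$ for $1\le k\le m$. It is a spider with $m$ legs of length $2$, and it has $2m$ edges. Place $T_m$ in $K_n$ with $c$ on a special vertex and all other vertices on main vertices. The inner edge $cy_k$ has color $A_i$, where $i$ is the type of $y_k$. So if the $m$ inner edges have distinct colors, then $y_1,\dots,y_m$ have distinct types. Now the outer edge $y_kz_k$ has, with probability $\frac12$, the color $B_i$ with the *same* index $i$. All outer edges for which this happens therefore have distinct colors, at no further cost. When $R=m$ we have exactly $2m$ colors for the $2m$ edges, and we shall see that for $m\ge10$ this coloring contains, asymptotically, more rainbow copies of $T_m$ than a uniformly random coloring with $2m$ colors. This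 disproves a conjecture, which we now state.

## 2. Rainbow-common graphs, the conjecture, and the theorems

All graphs are simple. A *copy* of $H$ in $G$ is a subgraph of $G$ isomorphic to $H$. An *$r$-coloring* of a set $X$ is a surjective map $X\to\{1,\dots,r\}$, and we write $[r]=\{1,\dots,r\}$. Under a coloring of $E(G)$, a subgraph is *rainbow* if its edges have pairwise distinct colors.

Let $H$ be a fixed graph on $t$ vertices with $e\ge1$ edges. Let $M_{\mathrm{rb}}(H;n,r)$ be the maximum number of rainbow copies of $H$ over all $r$-colorings of $E(K_n)$, and let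
$$m_{\mathrm{rb}}(H;n,r)=\frac{M_{\mathrm{rb}}(H;n,r)}{\text{total number of copies of }H\text{ in }K_n},\qquad m_{\mathrm{rb}}(H;r)=\lim_{n\to\infty}m_{\mathrm{rb}}(H;n,r).$$
Write $(x)_k=x(x-1)\cdots(x-k+1)$ and $p_{r,e}=(r)_e/r^e$. In a uniformly random coloring with $r$ colors, a fixed copy of $H$ is rainbow with probability $p_{r,e}$.

**Definition.** Let $r\ge e$. The graph $H$ is *$r$-rainbow-uncommon* if $m_{\mathrm{rb}}(H;r)>p_{r,e}$, and *$r$-rainbow-common* if $m_{\mathrm{rb}}(H;r)=p_{r,e}$. It is *rainbow-common* if it is $r$-rainbow-common for all $r\ge e$.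

Section 3 shows that the limit exists and that $m_{\mathrm{rb}}(H;r)\ge p_{r,e}$ always, so these are the only two cases. In plain words, the question is for which graphs uniform random coloring is asymptotically the best way to make copies rainbow. Two results are given as known.

* (i) (Sun) Every graph containing a cycle is $r$-rainbow-uncommon for all $r\ge e$.
* (ii) Disjoint unions of stars are rainbow-common.

The problem, whose source is "Bounds for Rainbow-uncommon Graphs" by Blake Bates, Zhanar Berikkyzy, Nick Chiem, Gabriel Elvin, Risa Fines, Maja Lie, Hanna Mikulás, Isaac Reiter and Kevin Zhou, arXiv:2403.04055 (2024), is to prove or disprove the conjecture that *a graph $H$ with at least one edge is rainbow-common if and only if it is a forest*. By (i), rainbow-common graphs are forests. The converse is false.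

**Theorem 1.** For every $m\ge10$, $T_m$ is $2m$-rainbow-uncommon. So $T_m$ is a forest that is not rainbow-common.

**Theorem 2.**

* (a) $T_m$ is $r$-rainbow-uncommon for all integers $r$ with $2m\le r\le\lfloor m/2\rfloor^2/(1+2\ln(2m+1))$.
* (b) If $H$ is a forest with $t$ vertices and $e\ge1$ edges, then $H$ is $r$-rainbow-common for every $r\ge r_0(H):=4te^2(e!)^2 16^e$. Together with (i): *$H$ is $r$-rainbow-common for all sufficiently large $r$ if and only if $H$ is a forest.* By (a), the threshold cannot be replaced by any linear function of $e$.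
* (c) The path $P_4$ with $3$ edges is rainbow-common. So the class of rainbow-common graphs is strictly larger than the class of star forests and strictly smaller than the class of forests.

## 3. Kernels in place of colorings, and the smallest graphs

**Step 1: drop surjectivity and count injections.** This step makes the extremal quantity easier to handle. Let $m'_n$ be the maximum, over *all* maps $\chi:E(K_n)\to[r]$, surjective or not, of the probability that a uniformly random injection $\varphi:V(H)\to[n]$ has rainbow image. Each copy of $H$ corresponds to exactly $\mathrm{aut}(H)$ injections, so for surjective $\chi$ this probability is the proportion of rainbow copies. Hence $m_{\mathrm{rb}}(H;n,r)\le m'_n$. Conversely, given any $\chi$, recolor $r$ fixed distinct edges with colors $1,\dots,r$. The map becomes surjective. A given edge of $H$ lands on a given edge of $K_n$ with probability $1/\binom n2$, so by the union bound the rainbow probability changes by at most $re/\binom n2=2re/(n(n-1))\to0$. Finally, $m'_n$ is nonincreasing in $n\ge t$: a random injection into $[n]$ can be drawn by choosing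 first a random $(n-1)$-subset and then an injection into it, and inside each subset the rainbow probability is at most $m'_{n-1}$. So the limits exist and
$$m_{\mathrm{rb}}(H;r)=\lim_{n\to\infty}m'_n.\tag{1}$$

**Definition.** A *kernel* with $r$ colors consists of a finite probability space $\Omega$ and symmetric functions $W_1,\dots,W_r:\Omega^2\to[0,1]$ with $\sum_iW_i\equiv1$. With independent random points $x_v\in\Omega$ for $v\in V(H)$, put
$$F_H(W)=\sum_{\sigma:E(H)\to[r]\text{ injective}}\mathbb E\prod_{f=uv\in E(H)}W_{\sigma(f)}(x_u,x_v).\tag{2}$$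

This is the probability that $H$ is rainbow if its vertices get independent types from $\Omega$ and each edge then independently gets color $i$ with probability $W_i(\text{types of its ends})$. The rules of Section 1 are a kernel with $R+1$ types and $2R$ colors.

**Step 2: kernels give lower bounds.** Give the vertices of $K_n$ independent types from $\Omega$ and color the edges independently according to $W$. For each fixed injection, the probability of a rainbow image is exactly $F_H(W)$. So some coloring does at least this well on average over injections, and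
$$m'_n\ge F_H(W)\ \text{ for every }n\ge t,\qquad\text{hence}\qquad m_{\mathrm{rb}}(H;r)\ge F_H(W).\tag{3}$$
The constant kernel $W_i\equiv\frac1r$ has $F_H(W)=p_{r,e}$. So $m'_n\ge p_{r,e}$ and $m_{\mathrm{rb}}(H;r)\ge p_{r,e}$.

**Step 3: colorings give kernels.** This is the converse, used for upper bounds. Let $\chi:E(K_n)\to[r]$ attain $m_n'$. Take $\Omega=[n]$ with uniform measure, $W_i(x,y)=\mathbf 1[\chi(xy)=i]$ for $x\ne y$, and $W_i(x,x)=\frac1r$. Conditioned on the points $x_v$ being distinct, $v\mapsto x_v$ is a uniformly random injection. The points fail to be distinct with probability at most $\binom t2/n$, so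
$$F_H(W)\ge\Pr(\text{the }x_v\text{ are distinct})\,m'_n\ge m'_n-\frac{t^2}n.\tag{4}$$
In particular, if $F_H(W)\le p_{r,e}$ for *every* kernel with $r$ colors, then $m_{\mathrm{rb}}(H;r)=p_{r,e}$.

We write $d_i(x)=\mathbb E_yW_i(x,y)$ for the color degrees, so that $\sum_id_i(x)=1$. Let us try the smallest graphs.

*One edge.* Here $F_H(W)=1=p_{r,1}$.

*A star with $s$ edges.* Averaging over the leaves in (2) gives $F_H(W)=\mathbb E\sum d_{i_1}(x)\cdots d_{i_s}(x)$, summed over tuples of distinct colors. This is $s!$ times the expectation of the $s$-th elementary symmetric function of $d_1(x),\dots,d_r(x)$. By Maclaurin's inequality it is at most $s!\binom rs r^{-s}=p_{r,s}$. For $s=2$ this just says $1-\sum_i\mathbb E d_i^2\le1-\frac1r$. So for one star, equal color degrees are best.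

*A triangle, $r=3$.* Let $\Omega$ be four equally likely types. Color pairs of distinct types by the proper $3$-edge-coloring of $K_4$ into three perfect matchings, and pairs of equal types by color $1$. Any three distinct types span a rainbow triangle, so $F\ge\frac{4\cdot3\cdot2}{4^3}=\frac38>\frac29=p_{3,3}$. The triangle is $3$-rainbow-uncommon. Here every vertex sees only nearly balanced colors, and the gain comes from the cycle.

*A forest in a balanced kernel.* Suppose $d_i(x)=\frac1r$ for all $i$ and $x$, and let $H$ be a forest. In each term of (2), average over a leaf $\ell$: its edge contributes exactly the factor $\frac1r$. Remove it and repeat. Each term equals $r^{-e}$, so $F_H(W)=p_{r,e}$ exactly.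

So for a forest, a kernel can beat $p_{r,e}$ only if its color degrees are unbalanced. For a star, imbalance only hurts. A natural way to attack the conjecture is to prove that imbalance hurts for every forest; this works for $P_4$ (Section 7) and for every forest once $r$ is huge (Sections 8 and 9). It fails for large spiders with about as many colors as edges, and we turn to this now.

## 4. Separate colors for the two layers of the spider

To make $T_m$ rainbow with $2R$ colors, it is sensible to give the inner edges and the outer edges disjoint palettes. A first version: keep the special and main vertices, with special probability $q$. Color special–main edges uniformly from $A_1,\dots,A_R$, and main–main edges uniformly from $B_1,\dots,B_R$, all independently, with no types. Look at the event that $c$ is special and all $y_k,z_k$ are main. Its probability is $q(1-q)^{2m}$, and given it, $T_m$ is rainbow with probability $\bigl((R)_m/R^m\bigr)^2$.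

We compare with $p_{2R,2m}$. In $(2R)_{2m}$, the factors $2R-2i$ contribute $2^m(R)_m$ and the factors $2R-2i-1$ remain, where $0\le i\le m-1$. So $(2R)_{2m}=2^m(R)_m\prod_{i=0}^{m-1}(2R-2i-1)$, and
$$p_{2R,2m}=\frac{(R)_m}{R^m}\prod_{i=0}^{m-1}\Bigl(1-\frac{i+1/2}R\Bigr).\tag{5}$$
Take $R=m$. Then $(m)_m/m^m=\prod_{i=1}^m\frac{2i}{2m}$, the product in (5) is $\prod_{i=1}^m\frac{2i-1}{2m}$, and the contribution of our event, divided by $p_{2m,2m}$, is
$$q(1-q)^{2m}\prod_{i=1}^m\frac{2i}{2i-1}.$$
For $i\ge2$ we have $(2i-1)^2\ge2i(2i-2)$, so $\bigl(\frac{2i}{2i-1}\bigr)^2\le\frac i{i-1}$. The square of the last product is thus at most $4\prod_{i=2}^m\frac i{i-1}=4m$. The factor $q(1-q)^{2m}$ is largest at $q=\frac1{2m+1}$ (its derivative is $(1-q)^{2m-1}(1-(2m+1)q)$), where it is less than $\frac1{2m+1}$. So this event contributes less than $\frac{2\sqrt m}{2m+1}p_{2m,2m}<p_{2m,2m}$. Separating the palettes gains at most a factor $2\sqrt m$, while getting $c$ to be special costs a factor of order $m$.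

What is wasted here? We pay $(R)_m/R^m$ for the inner edges to have distinct colors, and then pay the same again for the outer edges. One would like the distinctness of the inner colors to be reused. With types, the inner color $A_i$ records the type $i$ of $y_k$, and $y_kz_k$ could use $B_i$. The difficulty is that an edge between two main vertices does not know which end is the $y$ and which is the $z$. The rule of Section 1 settles this by a fair coin: it names the color after one of the two ends at random. About half the legs then reuse the information they have already paid for, and this turns out to gain a factor exponential in $m$.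

## 5. The spider with $2m$ colors: proof of Theorem 1

Let $W$ be the kernel of Section 1, for any $R\ge m$. Write $\mathrm e=2.718\ldots$ for Euler's number (upright, as $e$ counts edges).

**Step 1: the position of the center.** We bound below the probability of the only event we use: $c$ is special and all $y_k,z_k$ are main. Since $1-q=\frac{2m}{2m+1}=(1+\frac1{2m})^{-1}$, this probability is
$$q(1-q)^{2m}=\frac1{2m+1}\Bigl(1+\frac1{2m}\Bigr)^{-2m}>\frac1{\mathrm e(2m+1)}.\tag{6}$$

**Step 2: the rainbow probability given this event.** Given the event, the types of the $y_k,z_k$ are independent and uniform on $[R]$. The edges $cy_k$ have colors $A_{\text{type}(y_k)}$, so they are rainbow if and only if the types of the $y_k$ are distinct, which has probability $(R)_m/R^m$.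

Now condition also on the types of the $y_k$, assumed distinct. Independently over the legs, $y_kz_k$ gets its "own" color $B_{\text{type}(y_k)}$ with probability $\frac12$, and otherwise it is "free": its color is $B_{\text{type}(z_k)}$, which is uniform among $B_1,\dots,B_R$. Suppose exactly $k$ legs are free. The other $m-k$ outer edges have distinct colors. Adding the free ones one at a time, each must avoid the colors already present, of which there are $m-k,\,m-k+1,\dots,m-1$ in turn. So all outer edges are distinct with probability $\prod_{i=m-k}^{m-1}(1-\frac iR)$. Overall, the outer edges are rainbow with conditional probability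
$$L=2^{-m}\sum_{k=0}^m\binom mk\prod_{i=m-k}^{m-1}\Bigl(1-\frac iR\Bigr).\tag{7}$$
For instance, with $m=R=2$ the products for $k=0,1,2$ are $1,\frac12,\frac12$, so $L=\frac14(1+1+\frac12)=\frac58$. Two independent uniform colors would be distinct with probability only $\frac12$.

**Step 3: comparison with random coloring.** The $A$- and $B$-colors are disjoint, so inner and outer edges never clash. By (6) and Step 2, $F_{T_m}(W)>\frac1{\mathrm e(2m+1)}\cdot\frac{(R)_m}{R^m}L$. Dividing by (5),
$$F_{T_m}(W)>\frac{G}{\mathrm e(2m+1)}\,p_{2R,2m},\qquad G=L\Big/\prod_{i=0}^{m-1}\Bigl(1-\frac{i+1/2}R\Bigr).\tag{8}$$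

**Step 4: specialize to $R=m$.** Now $r=2R=2m$. We have $\prod_{i=m-k}^{m-1}(1-\frac im)=k!/m^k$ and $\binom mk k!=(m)_k$, so
$$L=2^{-m}Q_m,\qquad Q_m=\sum_{k=0}^m\frac{(m)_k}{m^k}.$$
The product in $G$ is $\prod_{i=0}^{m-1}\frac{2m-2i-1}{2m}=\frac{(2m-1)!!}{(2m)^m}$, where $(2m-1)!!=1\cdot3\cdots(2m-1)$. So
$$G=a_mQ_m,\qquad a_m=\frac{m^m}{(2m-1)!!}.$$
By (8) and (3), it suffices to show that $b_m:=\dfrac{a_mQ_m}{\mathrm e(2m+1)}>1$ for all $m\ge10$.

**Step 5: the case $m=10$.** We have $19!!=654729075$ and $654729075\cdot15.27=9\,997\,712\,975.25<10^{10}$, so $a_{10}>15.27$. Next,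
$$Q_{10}=1+1+.9+.72+.504+.3024+.1512+.06048+.018144+.0036288+.00036288>4.66.$$
So $a_{10}Q_{10}>71.1>57.1>21\,\mathrm e$, and $b_{10}>1$.

**Step 6: from $m$ to $m+1$.** We show that $b_m$ increases for $m\ge10$. Since $(m)_k/m^k=\prod_{i<k}(1-\frac im)$, each term of $Q_m$ is nondecreasing in $m$, and $Q_{m+1}$ has one more nonnegative term. So $Q_{m+1}\ge Q_m$. Further,
$$\frac{a_{m+1}}{a_m}=\frac{(m+1)^{m+1}}{m^m(2m+1)}=\frac{m+1}{2m+1}\Bigl(1+\frac1m\Bigr)^m>\frac12(1.1)^{10}>1.29,$$
because $(1+\frac1m)^m$ is increasing in $m$. Hence
$$\frac{b_{m+1}}{b_m}>1.29\cdot\frac{2m+1}{2m+3}\ge1.29\cdot\frac{21}{23}>1.$$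
So $m_{\mathrm{rb}}(T_m;2m)\ge F_{T_m}(W)>p_{2m,2m}$ for all $m\ge10$, which is Theorem 1. $\blacksquare$

The bound $m\ge10$ is where this estimate starts to work. For $m=9$ one has $a_9=9^9/17!!=387420489/34459425<11.25$ and $Q_9<4.46$, so $a_9Q_9<50.2<51.6<19\,\mathrm e$ and $b_9<1$: the estimate then decides nothing.

## 6. More colors than edges: proof of Theorem 2(a)

Let $2m\le r\le\lfloor m/2\rfloor^2/(1+2\ln(2m+1))$, and use the kernel of Section 1 with $R=\lfloor r/2\rfloor\ge m$. If $r=2R+1$, one color is unused (its $W_i$ is $0$), which is allowed for kernels. Inequality (8) is available.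

**Step 1: a lower bound for $L$.** We replace the binomial average in (7) by its value at the typical number of free legs. For $0\le k\le m$ put $h(k)=\sum_{i=m-k}^{m-1}\ln(1-\frac iR)$; this is finite because $i\le m-1<R$. The increments $h(k+1)-h(k)=\ln\bigl(1-\frac{m-k-1}R\bigr)$ are $\le0$ and nondecreasing in $k$. So $h$ is nonincreasing, and its piecewise linear extension to $[0,m]$, still called $h$, is convex. By (7), $L=\mathbb E\exp(h(K))$ with $K\sim\mathrm{Bin}(m,\frac12)$. Jensen's inequality, first for $\exp$ and then for $h$, gives
$$L\ge\exp(\mathbb E\,h(K))\ge\exp(h(m/2))\ge\exp(h(\lceil m/2\rceil))=\prod_{i=\lfloor m/2\rfloor}^{m-1}\Bigl(1-\frac iR\Bigr).$$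

**Step 2: a lower bound for $G$.** All factors $1-\frac{i+1/2}R$ with $i\le m-1$ are positive. Dividing Step 1 by the product in (8),
$$G\ge\prod_{i=\lfloor m/2\rfloor}^{m-1}\frac{1-i/R}{1-(i+\frac12)/R}\ \prod_{i<\lfloor m/2\rfloor}\Bigl(1-\frac{i+\frac12}R\Bigr)^{-1}.$$
The first product is at least $1$. In the second, use $(1-x)^{-1}\ge\exp(x)$. Since $\sum_{i<\ell}(i+\frac12)=\ell^2/2$, we get
$$G\ge\exp\Bigl(\frac{\lfloor m/2\rfloor^2}{2R}\Bigr).$$

**Step 3: odd $r$.** We compare $p_{2R,2m}$ with $p_{r,2m}$. If $r=2R$ they agree. If $r=2R+1$, then $r\ge2m+1$ and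
$$\frac{p_{r,2m}}{p_{2R,2m}}=\frac{(r)_{2m}}{(r-1)_{2m}}\Bigl(\frac{r-1}r\Bigr)^{2m}=\frac r{r-2m}\Bigl(1-\frac1r\Bigr)^{2m}\le1+\frac{2m}{r-2m}\le2m+1.$$
So in both cases (8) gives $F_{T_m}(W)>\frac{G}{\mathrm e(2m+1)^2}\,p_{r,2m}$.

**Step 4: use the hypothesis.** Since $2R\le r$, the upper bound on $r$ gives $\frac{\lfloor m/2\rfloor^2}{2R}\ge1+2\ln(2m+1)$, so $G\ge\mathrm e(2m+1)^2$. Therefore $m_{\mathrm{rb}}(T_m;r)\ge F_{T_m}(W)>p_{r,2m}$ by (3). $\blacksquare$

For small $m$ the range of $r$ is empty. For $m=100$ the upper limit is $2500/(1+2\ln201)=215.3\ldots$, so $T_{100}$ is $r$-rainbow-uncommon for $200\le r\le215$.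

## 7. The path with three edges: proof of Theorem 2(c)

We now go in the positive direction and measure imbalance. For a kernel with $r$ colors put
$$u_i=d_i-\frac1r,\qquad\alpha_i=\mathbb E\,u_i,\qquad\delta=\sum_i\mathbb E\,u_i^2,\qquad\delta_0=\sum_i\alpha_i^2.$$
Then $\sum_iu_i=0$, and $\delta_0\le\delta$ by the Cauchy–Schwarz inequality. The quantity $\delta$ is zero exactly when almost every vertex is balanced, and $\delta_0$ is zero when the colors are balanced on average. In the kernel of Section 1 the imbalance is large: a main vertex of type $i$ has degree $(1-q)(\frac12+\frac1{2R})$ in color $B_i$, and $(1-q)\frac1{2R}$ in $B_j$ for each $j\ne i$.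

Let $r\ge3$ and let $W$ be any kernel. We show $F_{P_4}(W)\le p_{r,3}$; by (3) and (4) this gives $m_{\mathrm{rb}}(P_4;r)=p_{r,3}$.

**Step 1: average over the two ends.** This reduces $F$ to an expectation over the middle edge $yz$. If $yz$ has color $j$ and the end edges at $y$ and $z$ have colors $i$ and $k$, then
$$F_{P_4}(W)=\mathbb E\sum_jW_j(y,z)\sum_{i\ne k;\ i,k\ne j}d_i(y)d_k(z).$$
Using $\sum_id_i=1$, the inner sum is
$$(1-d_j(y))(1-d_j(z))-\sum_{i\ne j}d_i(y)d_i(z)=1-d_j(y)-d_j(z)+2d_j(y)d_j(z)-\sum_id_i(y)d_i(z).$$
We multiply by $W_j(y,z)$, sum and average. Here $\mathbb E\,W_j(y,z)d_j(y)=\mathbb E\,d_j^2$ by averaging over $z$ first, and similarly at $z$. Also $\sum_jW_j=1$, and $y,z$ are independent. Hence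
$$F_{P_4}(W)=1-2\sum_j\mathbb E\,d_j^2+2\sum_j\mathbb E\,W_j(y,z)d_j(y)d_j(z)-\sum_j(\mathbb E\,d_j)^2.$$

**Step 2: write everything through the imbalance.** Substitute $d_j=\frac1r+u_j$ and use $\sum_ju_j=0$. Then $\sum_j\mathbb E\,d_j^2=\frac1r+\delta$ and $\sum_j(\mathbb E\,d_j)^2=\frac1r+\delta_0$. With $X=\sum_j\mathbb E\,W_j(y,z)u_j(y)u_j(z)$,
$$\sum_j\mathbb E\,W_jd_j(y)d_j(z)=\frac1{r^2}+\frac2r\sum_j\mathbb E\,d_ju_j+X=\frac1{r^2}+\frac{2\delta}r+X.$$
Since $1-\frac3r+\frac2{r^2}=(1-\frac1r)(1-\frac2r)=p_{r,3}$, we obtain
$$F_{P_4}(W)=p_{r,3}-\Bigl(2-\frac4r\Bigr)\delta+2X-\delta_0.\tag{9}$$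
The two $\delta$-terms cannot help. The only possible gain from imbalance is $2X$: two unbalanced vertices whose common edge tends to have a color in which both are unbalanced in the same direction.

**Step 3: bound $X$ by a reflection.** Since $W_j\ge0$ and $\sum_jW_j=1$, we have $X\le\mathbb E\max_ju_j(y)u_j(z)$. For a unit vector $g\in\mathbb R^r$, the matrix $M=I-2gg^{T}$ is orthogonal. Since $\langle u,Mv\rangle=\langle u,v\rangle-2\langle u,g\rangle\langle v,g\rangle$,
$$\langle u,g\rangle\langle v,g\rangle=\tfrac12\bigl(\langle u,v\rangle-\langle u,Mv\rangle\bigr)\le\tfrac12\bigl(\langle u,v\rangle+|u||v|\bigr).$$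
Let $u(x)=(u_1(x),\dots,u_r(x))$, let $\varepsilon_j$ be the $j$-th standard basis vector, and let $\mathbf 1$ be the all-ones vector. Because $\sum_ju_j=0$, we have $u_j=\langle u,\varepsilon_j-\frac1r\mathbf 1\rangle$, and $|\varepsilon_j-\frac1r\mathbf1|^2=1-\frac2r+\frac1r=1-\frac1r$. Apply the inequality with $g$ the normalized vector $\varepsilon_j-\frac1r\mathbf1$. For every $j$,
$$u_j(y)u_j(z)\le\tfrac12\Bigl(1-\frac1r\Bigr)\bigl(\langle u(y),u(z)\rangle+|u(y)||u(z)|\bigr).$$
The right side does not depend on $j$. Take expectations: $y,z$ are independent, so $\mathbb E\langle u(y),u(z)\rangle=|\mathbb E\,u|^2=\delta_0$ and $\mathbb E\,|u(y)||u(z)|=(\mathbb E|u|)^2\le\mathbb E|u|^2=\delta$. Hence $X\le\frac12(1-\frac1r)(\delta_0+\delta)$.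

**Step 4: conclude.** Inserting this in (9),
$$F_{P_4}(W)-p_{r,3}\le-\Bigl(1-\frac3r\Bigr)\delta-\frac1r\delta_0\le0\qquad(r\ge3).$$
So $P_4$ is rainbow-common. It is not a disjoint union of stars, while these are rainbow-common by (ii); rainbow-common graphs are forests by (i); and by Theorem 1 not every forest is rainbow-common. This is Theorem 2(c). $\blacksquare$

## 8. Optimal colorings are nearly balanced when $r$ is large

We begin the proof of Theorem 2(b). Let $H$ be a forest. If $H$ has no two adjacent edges, it is a matching plus isolated vertices. Isolated vertices do not affect $m_{\mathrm{rb}}$, since a random injection restricted to the other vertices is again a random injection. A matching is a disjoint union of stars, so (ii) applies. From now on, let $v_0$ be a vertex of $H$ of degree at least $2$; so $e\ge2$ and $t\ge3$. Let $r\ge r_0(H)$ and put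
$$p_r=p_{r,e},\qquad\Gamma=te^2,\qquad\rho=2\sqrt{\Gamma/r}.$$
By the choice of $r_0$, $\rho^2=4\Gamma/r\le1/((e!)^2 16^e)$, that is,
$$e!\,4^e\rho\le1,\qquad\text{in particular }\rho\le1.\tag{10}$$

Formula (9) suggests the plan: imbalance costs a quadratic amount $\delta$, and its possible gains are of third order. If all the $u_i$ are small, the cost wins. The spider shows that this can fail for strongly unbalanced kernels, so one must first show that an optimal coloring has small imbalance at *every* vertex. Fix $n$ large and let $\chi$ attain $m'_n$.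

**Step 1: all vertices lie in almost equally many rainbow copies.** The tool is symmetrization: make one vertex a clone of another. For a vertex $x\in[n]$ let $s(x)=\sum_{v\in V(H)}\Pr(\varphi\text{ rainbow}\mid\varphi(v)=x)$. The average of $s(x)$ over $x$ is $t\,m'_n$, and the number of rainbow injections whose image contains $x$ is $(n-1)_{t-1}s(x)$.

Let $x\ne y$. Recolor $xz$ with the color $\chi(yz)$ for every $z\ne x,y$. Injections avoiding $x$ keep their status. Among injections using $x$ but not $y$, replacing $x$ by $y$ is a bijection onto those using $y$ but not $x$, and the new status of the former is the old status of the latter. Let $N_x,N_y,N_{xy}$ be the numbers of rainbow injections, under $\chi$, that use $x$ but not $y$, use $y$ but not $x$, and use both. Let $N'_{xy}\ge0$ be the number using both after recoloring. Optimality of $\chi$ gives $N_y+N'_{xy}\le N_x+N_{xy}$, so $N_y\le N_x+N_{xy}$. Hence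
$$(n-1)_{t-1}\bigl(s(y)-s(x)\bigr)=N_y-N_x\le N_{xy}\le t(t-1)(n-2)_{t-2},$$
that is, $s(y)-s(x)\le\frac{t(t-1)}{n-1}$. Choose $y$ with $s(y)\ge t\,m'_n$. Since $m_n'\ge p_r$,
$$s(x)\ge t\,p_r-\frac{t^2}{n-1}\qquad\text{for all }x.$$

**Step 2: an unbalanced vertex lies in few rainbow copies.** Let $D_i(x)$ be the number of edges of color $i$ at $x$. Fix two edges of $H$ at $v_0$. If $\varphi(v_0)=x$, these two edges land on a uniformly random ordered pair of distinct edges at $x$. They have equal colors with probability $\sum_i\frac{D_i(x)(D_i(x)-1)}{(n-1)(n-2)}$, and then $\varphi$ is not rainbow. Bounding the other $t-1$ terms of $s(x)$ by $1$,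
$$s(x)\le t-\sum_i\frac{D_i(x)(D_i(x)-1)}{(n-1)(n-2)}.$$

**Step 3: the degree condition.** Combine the two steps. For the kernel of (4), $d_i=(D_i+\frac1r)/n$, and $\sum_iD_i=n-1$, so
$$\sum_id_i(x)^2=\frac1{n^2}\Bigl(\sum_iD_i(D_i-1)+(n-1)\bigl(1+\tfrac2r\bigr)+\tfrac1r\Bigr)\le t-s(x)+\frac3n.$$
By Step 1 this is at most $t(1-p_r)+\frac{t^2}{n-1}+\frac3n$. A union bound over pairs of edges gives $1-p_r\le\binom e2\frac1r\le\frac{e^2}{2r}$, so the main term is at most $\frac{te^2}{2r}=\frac\Gamma{2r}$. Therefore, for all large $n$,
$$\sum_id_i(x)^2\le\frac\Gamma r\qquad\text{for all }x.\tag{11}$$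

**Claim.** If a kernel $W$ with $r\ge r_0(H)$ colors satisfies (11), then $F_H(W)\le p_r$.

Given the claim, (4) yields $m'_n\le p_r+t^2/n$ for large $n$, so $m_{\mathrm{rb}}(H;r)\le p_r$. The reverse inequality is (3) with the constant kernel. So Theorem 2(b) follows once the claim is proved.

## 9. The expansion around the constant kernel: proof of the claim

Let $W$ satisfy (11), with $u_i,\alpha_i,\delta,\delta_0$ as in Section 7. Put $U_i=W_i-\frac1r$, so that $\sum_iU_i=0$ and $\mathbb E_yU_i(x,y)=u_i(x)$. For an edge $f=uv$ of $H$ write $U_i(x_f)=U_i(x_u,x_v)$, and similarly for other kernels.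

**Step 1: sizes.** We collect the bounds that (11) provides. First, $0\le d_i\le\sqrt{\Gamma/r}$. Next, $\sum_iu_i(x)^2=\sum_id_i(x)^2-\frac1r\le\frac\Gamma r$. Hence
$$|u_i|,\ |\alpha_i|\le\sqrt{\Gamma/r}\le\rho\le1,\qquad\delta_0\le\delta\le\frac\Gamma r=\frac{\rho^2}4\le\rho,\qquad\frac1r\le\sqrt{\Gamma/r}\le\rho.$$

**Step 2: remove the injectivity condition.** We write $F_H$ as a signed sum in which edges of a block share a color and blocks are otherwise unrelated. For a partition $\pi$ of $E(H)$ let $\mu(\pi)=\prod_{B\in\pi}(-1)^{|B|-1}(|B|-1)!$. Then for every $\sigma:E(H)\to[r]$,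
$$\mathbf 1[\sigma\text{ injective}]=\sum_\pi\mu(\pi)\,\mathbf1[\sigma\text{ constant on the blocks of }\pi],\qquad\sum_\pi|\mu(\pi)|=e!.\tag{12}$$
This is Möbius inversion in the partition lattice (Rota; Stanley, *Enumerative Combinatorics* I, Ch. 3), and it can be seen directly. The permutations of $E(H)$ whose cycles have supports $\pi$ number $\prod_B(|B|-1)!$, and each has sign $\prod_B(-1)^{|B|-1}$. This gives the second formula, since there are $e!$ permutations in all. It also shows that the right side of the first formula is the sum of $\mathrm{sgn}(\tau)$ over the permutations $\tau$ with $\sigma\circ\tau=\sigma$. If $\sigma$ is injective, only the identity qualifies and the sum is $1$. Otherwise these $\tau$ form a group containing a transposition, and the signs cancel.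

By (2) and (12), $F_H(W)=\sum_\pi\mu(\pi)p_\pi$, where $p_\pi$ is the sum of $\mathbb E\prod_fW_{\sigma(f)}(x_f)$ over $\sigma$ constant on the blocks of $\pi$. Let $\mathcal B=\{B\in\pi:|B|\ge2\}$. Since $\sum_iW_i=1$, singleton blocks disappear, and
$$p_\pi=\sum_{(i_B)_{B\in\mathcal B}}\mathbb E\prod_{B\in\mathcal B}\prod_{f\in B}W_{i_B}(x_f).$$
For the constant kernel, $p_\pi$ is $r^{|\pi|}r^{-e}$, so $p_r=\sum_\pi\mu(\pi)r^{|\pi|-e}$. It remains to estimate $p_\pi-r^{|\pi|-e}$.

**Step 3: expand in $U$.** Substitute $W=\frac1r+U$ and expand over the set $S\subseteq\bigcup\mathcal B$ of edges at which $U$ is chosen. A block of $\mathcal B$ disjoint from $S$ contributes $r\cdot r^{-|B|}$. A block meeting $S$ contributes $r^{-(|B|-|B\cap S|)}$ from its edges outside $S$. If $|S\cap B|=1$ for some $B$, then summing over $i_B$ gives $0$, because $\sum_iU_i=0$. The term $S=\emptyset$ is $\prod_{B\in\mathcal B}r^{1-|B|}=r^{|\pi|-e}$. Hence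
$$p_\pi-r^{|\pi|-e}=\sum_Sr^{-a(S)}T_S,\qquad a(S)=\sum_{B\cap S=\emptyset}(|B|-1)+\sum_{B\cap S\ne\emptyset}(|B|-|B\cap S|)\ge0,\tag{13}$$
where $B$ ranges over $\mathcal B$, $S$ ranges over nonempty sets with $|S\cap B|\ne1$ for all $B\in\mathcal B$, and $T_S=\sum\mathbb E\prod_{f\in S}U_{i_{B(f)}}(x_f)$. Here $B(f)$ is the block containing $f$, and the sum is over the colors of the blocks meeting $S$.

**Step 4: sets with two edges.** These give the main terms. If $|S|=2$, both edges lie in one block. If they are adjacent, with common vertex $w$, averaging over the two other ends gives $T_S=\sum_i\mathbb E\,u_i(x_w)^2=\delta$. If they are disjoint, $T_S=\sum_i\alpha_i^2=\delta_0$.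

As a check, take $H=P_4$. The three pairs of edges, each with $\mu=-1$, contribute $-2\delta-\delta_0$. The single block of size $3$ has $\mu=2$. Its two-element sets contribute $\frac2r(2\delta+\delta_0)$. Its full set has $T_S=\sum_j\mathbb E\,U_j(y,z)u_j(y)u_j(z)=X-\frac{\delta_0}r$, contributing $2X-\frac{2\delta_0}r$. The total is $-(2-\frac4r)\delta+2X-\delta_0$, in agreement with (9).

**Step 5: sets with at least three edges, two of them adjacent.** We show $|T_S|\le2^e\rho\delta$ when $|S|\ge3$ and some component of $S$, viewed as a subgraph of the forest $H$, has at least two edges. Let $k$ be the number of blocks meeting $S$, so $|S|\ge2k$.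

That component is a tree with at least three vertices. It has two leaves $\ell,\ell'$, with distinct leaf edges $f=a\ell$ and $f'=b\ell'$. The vertices $a,b$ have degree at least $2$ in $S$ (possibly $a=b$), so neither of them is $\ell$ or $\ell'$. Let $S'=S\setminus\{f,f'\}$. Put $V_i=W_i+\frac1r\ge|U_i|$ and $v_i(x)=\mathbb E_yV_i(x,y)=d_i(x)+\frac1r$. By Step 1, $v_i\le2\sqrt{\Gamma/r}=\rho$, and $\sum_iv_i=2$. Write $i(g)=i_{B(g)}$. The points $x_\ell$ and $x_{\ell'}$ occur only in the factors of $f$ and $f'$. Averaging over them and then using $|\alpha\beta|\le\frac12\alpha^2+\frac12\beta^2$,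
$$\Bigl|\mathbb E\prod_{g\in S}U_{i(g)}(x_g)\Bigr|=\Bigl|\mathbb E\,u_{i(f)}(x_a)u_{i(f')}(x_b)\prod_{g\in S'}U_{i(g)}(x_g)\Bigr|\le\tfrac12\mathbb E\,u_{i(f)}(x_a)^2\prod_{g\in S'}V_{i(g)}(x_g)+\tfrac12\mathbb E\,u_{i(f')}(x_b)^2\prod_{g\in S'}V_{i(g)}(x_g).$$

We bound the sum over colors of the first expectation; the second is the same with the roles of $f,a$ and $f',b$ exchanged. Let $B_0$ be the block containing $f$. Root the component of $S'$ containing $a$ at $a$ (if $a$ is in no edge of $S'$, there is nothing to root there), and root the other components anywhere. Let the depth of an edge be the depth of its lower end, and order $S'$ by nonincreasing depth. When the edges are removed in this order, the lower end $w$ of the edge being removed lies in no remaining edge, because all edges below $w$ are deeper and already gone. Also $w\ne a$, since $a$ is a root.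

Every block $B\ne B_0$ meeting $S$ also meets $S'$, since $|B\cap S|\ge2$ and $f\notin B$. For each such $B$, designate the last edge of $B\cap S'$ in the order. There are $k-1$ designated edges. Now remove the edges of $S'$ one at a time. At the removal of $g$ with lower end $w$ and upper end $w'$, average over $x_w$: nothing else depends on $x_w$, so the factor $V_{i(g)}(x_g)$ becomes $v_{i(g)}(x_{w'})$.

* If $g$ is not designated, bound $v_{i(g)}(x_{w'})$ by the constant $\rho$.
* If $g$ is designated for $B$, then all other edges of $B\cap S'$ have already been replaced by $\rho$, and $f\notin B$. So $i_B$ occurs nowhere else, and summing over $i_B$ gives $\sum_iv_i(x_{w'})=2$.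

All factors are nonnegative, so these bounds are legitimate. At the end there remains $\sum_i\mathbb E\,u_i(x_a)^2=\delta$, summed over the color of $B_0$. Since $|S'|=|S|-2$, the total is at most $2^{k-1}\rho^{\,|S|-2-(k-1)}\delta=2^{k-1}\rho^{\,|S|-1-k}\delta$. The exponent $|S|-1-k$ is at least $1$: if $k=1$ because $|S|\ge3$, and if $k\ge2$ because $|S|-1-k\ge k-1\ge1$. As $\rho\le1$, each of the two sums is at most $2^{k-1}\rho\delta$, and so $|T_S|\le2^{k-1}\rho\delta\le2^e\rho\delta$.

For example, if $S=\{\ell a,ab,b\ell'\}$ is in a single block, then $S'=\{ab\}$ with nothing designated. The argument reads $|T_S|\le\frac12\sum_i\mathbb E\,u_i(x_a)^2v_i(x_a)+\frac12\sum_i\mathbb E\,u_i(x_b)^2v_i(x_b)\le\rho\delta$.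

**Step 6: sets with at least three edges forming a matching.** We show the same bound when no two edges of $S$ are adjacent. All edges use separate points, so $T_S=\prod_B\sum_i\alpha_i^{|S\cap B|}$ over the $k$ blocks meeting $S$. If $k=1$, then $|S\cap B|\ge3$ and $|T_S|\le\max_i|\alpha_i|\cdot\sum_i\alpha_i^2\le\rho\delta_0\le\rho\delta$. If $k\ge2$, each factor is at most $\delta_0$ in absolute value, because $|S\cap B|\ge2$ and $|\alpha_i|\le1$. Since $\delta_0\le\delta\le\rho\le1$, we get $|T_S|\le\rho\delta$.

**Step 7: add up.** We sort the partitions $\pi$ by their contribution. If all blocks are singletons, $p_\pi-r^{|\pi|-e}=0$. If the only nonsingleton block is a pair, then $\mu(\pi)=-1$, the only set $S$ in (13) is that pair, and $a(S)=0$. The difference is $\delta$ for an adjacent pair and $\delta_0\ge0$ for a disjoint pair.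

For any other $\pi$, every $S$ with $|S|=2$ has $a(S)\ge1$: either $\mathcal B$ contains another block, which contributes at least $1$, or the block containing $S$ has size at least $3$. So the term of $S$ in (13) is at most $\delta/r\le\rho\delta$. Each term with $|S|\ge3$ is at most $2^e\rho\delta$ in absolute value by Steps 5 and 6. There are at most $2^e$ sets $S$, so $|p_\pi-r^{|\pi|-e}|\le4^e\rho\delta$.

Let $N_2\ge1$ be the number of adjacent pairs of edges of $H$; here we use $v_0$. Disjoint pairs contribute $-\delta_0\le0$ each, and $\sum_\pi|\mu(\pi)|=e!$. By (10),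
$$F_H(W)-p_r\le-N_2\delta+e!\,4^e\rho\,\delta\le-\delta+\delta=0.$$
This proves the claim, and with it the first statement of Theorem 2(b). $\blacksquare$

## 10. The large-$r$ equivalence, and no linear threshold

If $H$ is a forest with at least one edge, then it is $r$-rainbow-common for all $r\ge r_0(H)$ by Section 9. If $H$ is not a forest, it contains a cycle, and by (i) it is $r$-rainbow-uncommon for all $r\ge e$. So $H$ is $r$-rainbow-common for all sufficiently large $r$ if and only if $H$ is a forest.

Finally, suppose that for some constants $\alpha,\beta$ every forest with $e$ edges were $r$-rainbow-common for all $r\ge\max(e,\alpha e+\beta)$. Consider $T_m$, with $e=2m$, and let $r$ be the integer part of $\lfloor m/2\rfloor^2/(1+2\ln(2m+1))$. For large $m$ this is at least a positive absolute constant times $e^2/\log e$, so it exceeds both $2m$ and $2\alpha m+\beta$. By Theorem 2(a), $T_m$ is $r$-rainbow-uncommon for this $r$, a contradiction. So no linear function of $e$ can serve as the threshold in Theorem 2(b). $\blacksquare$
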